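# Simple modules of outer automorphisms and the Krull dimension of mod $p$ cohomology

## 1. Two groups with outer automorphism group $S_3$

Take $p=2$ and $P=Q_8$, the quaternion group. Its mod $2$ cohomology ring is
$$H^*(Q_8)=\mathbb F_2[x,y,\omega]/(x^2+xy+y^2,\;x^2y+xy^2),\qquad |x|=|y|=1,\ |\omega|=4 .$$
From the relations, $x^3=x(xy+y^2)=x^2y+xy^2=0$, and likewise $y^3=0$. Also $x^3y=0$ and $x^2y^2=x\cdot xy^2=x\cdot x^2y=0$. So $H^*(Q_8)$ is free over $\mathbb F_2[\omega]$ on the basis $1;\ x,y;\ x^2,y^2;\ x^2y$.

Inner automorphisms act trivially on cohomology. The outer automorphism group is $G=GL_2(\mathbb F_2)\cong S_3$, acting on $Q_8/Z(Q_8)\cong\mathbb F_2^2$. Let $\tau$ swap $x$ and $y$, and let $\sigma$ send $x\mapsto y\mapsto x+y\mapsto x$. There are two simple $\mathbb F_2[G]$-modules: the trivial one, and the two-dimensional module $S=H^1(Q_8)$. The element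
$$e_S=(1+\sigma)(1+\tau)\in\mathbb F_2[G]$$
sends $x\mapsto y$ and $y\mapsto y$ on $S$, so it acts on $S$ as an idempotent of rank one. The ring $\mathbb F_2[G]$ is the product of the matrix ring $\operatorname{End}(S)$ and of $\mathbb F_2[\mathbb Z/2]$, where $\sigma$ maps to $1$ in the second factor, and so $e_S$ maps to $0$ there. Hence $e_S$ is a primitive idempotent, and it belongs to $S$.

We apply $e_S$ to the basis. It kills $1$. It sends $x$ and $y$ to $y$. Squaring is additive and commutes with $G$, so $x^2$ and $y^2$ both go to $y^2$. The groups $H^3$ and $H^4$ are one-dimensional, so $G$ acts trivially on them; thus $\omega$ is invariant and $e_S(x^2y)=0$. Therefore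
$$e_SH^*(Q_8)=\mathbb F_2[\omega]\{y,y^2\},$$
a free module over a polynomial ring in one variable. Its Krull dimension is $1$. The largest elementary abelian $2$-subgroup of $Q_8$ is $\{\pm1\}$, of rank $1$.

Now take the Klein four-group $V=(\mathbb Z/2)^2$, with $H^*(V)=\mathbb F_2[x,y]$ and the same $G$. The elements $d_2=x^2+xy+y^2$ and $d_3=x^2y+xy^2$ are invariant. The quotient $\mathbb F_2[x,y]/(d_2,d_3)$ is the six-dimensional ring met above, so $d_2,d_3$ is a regular sequence and $\mathbb F_2[x,y]$ is free over $\mathbb F_2[d_2,d_3]$ on $1,x,y,x^2,y^2,x^2y$. As before, $e_S$ sends these to $0,y,y,y^2,y^2$, and finally $e_S(x^2y)=(1+\sigma)d_3=0$. So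
$$e_SH^*(V)=\mathbb F_2[d_2,d_3]\{y,y^2\},$$
of Krull dimension $2=\operatorname{rk}(V)$.

In both cases the module $S$ fills out a part of the cohomology that is as large, in the sense of dimension, as the whole ring. But the two cases differ: in $H^*(V)$ nothing is nilpotent, whereas in $H^*(Q_8)$ the copies of $S$ consist entirely of nilpotent classes. We ask whether the dimension is always the maximal one, for every finite $p$-group and every simple module.

## 2. Idempotents, even invariants and Krull dimension

Fix a prime $p$ and a finite $p$-group $P$. Write $H^*(P)=H^*(BP;\mathbb F_p)$ and $G=Out(P)=Aut(P)/Inn(P)$. The rank $\operatorname{rk}(P)$ is the maximal rank of an elementary abelian $p$-subgroup of $P$. By Quillen, $H^*(P)$ is Noetherian of Krull dimension $\operatorname{rk}(P)$.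

**Idempotents.** For a simple $\mathbb F_p[G]$-module $S$, let $e_S$ be a primitive idempotent such that $P_S=\mathbb F_p[G]e_S$ is the projective cover of $S$. For every $\mathbb F_p[G]$-module $M$, finite-dimensional or not,
$$\operatorname{Hom}_G(P_S,M)\cong e_SM,\qquad \varphi\mapsto\varphi(e_S). \tag{1}$$
So $M\mapsto e_SM$ is exact. Moreover,
$$e_SM\neq0\iff S\text{ is a subquotient of }M. \tag{2}$$
Indeed, the image of a nonzero map $P_S\to M$ is a submodule with quotient $S$. Conversely, if $M''\subseteq M'\subseteq M$ and $M'/M''\cong S$, the surjection $P_S\to S$ lifts to a nonzero map $P_S\to M'$. The same facts hold for any finite group in place of $G$.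

**The ring $R$.** Let $H^{ev}(P)$ be the even-degree part of $H^*(P)$, a commutative ring which is central in $H^*(P)$, and put
$$R=H^{ev}(P)^G .$$
The elements of $\mathbb F_p[G]$ act $R$-linearly on $H^*(P)$. We need that $R$ is a finitely generated Noetherian algebra and that $H^*(P)$ is a finite $R$-module. Let $y_1,\dots,y_k$ be homogeneous generators of the algebra $H^*(P)$. Then $y_i^2$ has even degree and is a root of the monic polynomial $\prod_{g\in G}(X-g\,y_i^2)\in R[X]$. Let $R_0\subseteq R$ be the subalgebra generated by the finitely many coefficients. It is Noetherian, and $H^*(P)$ is spanned over $R_0$ by monomials in the $y_i$ with bounded exponents. So $H^*(P)$ is a finite $R_0$-module, its submodule $R$ is one too, and the claim follows.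

**Dimension.** For a finite $R$-module $M$, $\dim M=\dim R/\operatorname{Ann}_R(M)$. The support of $M$ is the set of primes $\mathfrak q$ with $M_{\mathfrak q}\ne0$; it equals the set of primes containing $\operatorname{Ann}_R(M)$. So if $\mathfrak q$ is in the support then $\dim M\ge\dim R/\mathfrak q$. Since $R\subseteq H^*(P)$ is a finite extension, $\dim R=\operatorname{rk}(P)$, and every $\dim M$ is at most $\operatorname{rk}(P)$. One can also measure dimension over $H^*(P)^G$, which is finite over $R$, with the same result. For $p=2$ this holds because $R/\operatorname{Ann}_R(M)\subseteq H^*(P)^G/\operatorname{Ann}(M)$ is an integral extension of commutative rings. For $p$ odd, $R$ is the even part of $H^*(P)^G$, and the odd elements generate a nilpotent ideal.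

**Conjecture A** (stated in Nicholas J. Kuhn, "The nilpotent filtration and the action of automorphisms on the cohomology of finite p--groups", arXiv:math/0605442 (2006)). $\dim e_SH^*(P)=\operatorname{rk}(P)$ for all pairs $(P,S)$.

We shall prove that Conjecture A is true, for every prime $p$. If $G$ is a $p$-group there is nothing to do: then $\mathbb F_p[G]$ is a local ring, $S$ is trivial, $e_S=1$, and the statement is Quillen's theorem. The content lies in the part of $G$ of order prime to $p$.

## 3. Quillen's primes and the main theorem

For an elementary abelian $p$-group $E$ let $S(E^*)=H^*(E)/\sqrt0$. This is a polynomial ring in $\operatorname{rk}E$ variables: $H^*(E)$ is $S(E^*)$ itself if $p=2$ (generators in degree $1$), and $\bigwedge(E^*)\otimes S(E^*)$ if $p$ is odd (polynomial generators in degree $2$). For $E\le P$ put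
$$\mathfrak p_E=\ker\bigl(H^{ev}(P)\to S(E^*)\bigr),\qquad \mathfrak q_E=\mathfrak p_E\cap R .$$
These are homogeneous prime ideals. We use the following theorems.

* **(EV)** Evens–Venkov: for $Q\le P$, $H^*(Q)$ is a finite $H^*(P)$-module via restriction. By Section 2 it is then a finite $R$-module.
* **(Q1)** Quillen: a homogeneous $y\in H^*(Q)$ is nilpotent if and only if its restrictions to all elementary abelian subgroups of $Q$ are nilpotent. This extends to inhomogeneous $y\in H^{ev}(Q)$: the condition says that $y$ lies in the kernel of the graded map $H^{ev}(Q)\to\prod_FS(F^*)$, so each homogeneous component of $y$ is nilpotent, and the components commute.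
* **(Q2)** Quillen: $\mathfrak p_F\subseteq\mathfrak p_E$ if and only if $E$ is $P$-conjugate to a subgroup of $F$. (For $p=2$ it makes no difference whether one uses $H^*$ or $H^{ev}$, since $y\in\mathfrak p$ if and only if $y^2\in\mathfrak p$ for a prime $\mathfrak p$.)

Throughout, *maximal* elementary abelian means maximal under inclusion. A *translate* of $E\le P$ is a subgroup $aE$ with $a\in Aut(P)$; a translate of a maximal elementary abelian subgroup is again maximal.

*Example.* Let $P=D_8$, with $H^*(D_8)=\mathbb F_2[x,y,w]/(xy)$, $|x|=|y|=1$, $|w|=2$. Here $D_8$ is the central extension of $(\mathbb Z/2)^2$ by $\mathbb Z/2$ with class $xy$. The maximal elementary abelian subgroups are $E_1=\ker y$ and $E_2=\ker x$, of rank $2$, and the kernel of restriction to $E_1$ is the ideal $(y)$: it is a prime containing $y$, and both it and the prime $(y)$ have quotients of dimension $2$. The subgroups $E_1,E_2$ are not conjugate, but an outer automorphism of $D_8$ (conjugation inside $D_{16}$) swaps them. So they are translates of each other and $\mathfrak q_{E_1}=\mathfrak q_{E_2}$.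

**Theorem 1.** *For every simple $\mathbb F_p[G]$-module $S$ and every maximal elementary abelian $E\le P$, $(e_SH^*(P))_{\mathfrak q_E}\neq0$.*

**Corollary (Conjecture A).** *$\dim e_SH^*(P)=\operatorname{rk}(P)$ for all $(P,S)$.*

**Proof of the Corollary from Theorem 1.** Take $E$ of rank $r=\operatorname{rk}(P)$; it is maximal. By Theorem 1, $\mathfrak q_E$ lies in the support of the finite $R$-module $e_SH^*(P)$. By (EV), $S(E^*)$ is a finite extension of $R/\mathfrak q_E$, so $\dim R/\mathfrak q_E=\dim S(E^*)=r$. Hence $\dim e_SH^*(P)\ge r$, and $\le r$ was noted above. $\square$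

## 4. What central classes give, and where they stop

A natural first attempt is to find one nonzero class in $e_SH^*(P)$ and to multiply it by many elements of $R$. Both ingredients are available.

**(DS)** *For a finite $p$-group $C$, every simple $\mathbb F_p[Out(C)]$-module is a composition factor of $H^*(C)$.* References: Diethelm–Stammbach, Arch. Math. 43 (1984); Harris–Kuhn, Math. Proc. Camb. Phil. Soc. 103 (1988); Symonds, Math. Proc. Camb. Phil. Soc. 127 (1999). A derivation from the Segal conjecture is in Section 9.

**Lemma 4.1.** *Let $Q$ be a finite $p$-group, $Z\le Q$ a central elementary abelian subgroup, and $\rho\in H^{ev}(Q)$ an element with nonzero image in $S(Z^*)$. Then multiplication by $\rho$ is injective on $H^*(Q)$.*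

**Proof.** Since $Z$ is central, multiplication $\mu:Q\times Z\to Q$ is a homomorphism. It induces a ring map
$$\mu^*:H^*(Q)\to H^*(Q)\otimes H^*(Z),$$
which is injective, because restricting to $Q\times1$ recovers the identity. Restricting to $1\times Z$ shows $\mu^*(\rho)\equiv1\otimes\rho|_Z$ modulo $H^{>0}(Q)\otimes H^*(Z)$.

The element $\rho|_Z$ is a non-zero-divisor on $H^*(Z)$. For $p=2$ this is clear, as $H^*(Z)$ is a domain. For $p$ odd, $\rho|_Z\in\bigwedge(Z^*)\otimes S(Z^*)$ has nonzero component $s$ of exterior degree $0$; for $z\neq0$, the component of $\rho|_Z\,z$ in the lowest exterior degree occurring in $z$ is $s$ times the corresponding component of $z$, which is not zero.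

Let $0\ne x\in H^*(Q)$. Then $\mu^*(x)\ne0$, and the component of $\mu^*(\rho x)=\mu^*(\rho)\mu^*(x)$ in the lowest $H^*(Q)$-degree occurring in $\mu^*(x)$ is $1\otimes\rho|_Z$ times the corresponding component of $\mu^*(x)$. This is nonzero because $H^i(Q)\otimes H^*(Z)$ is free over $H^*(Z)$. So $\rho x\neq0$. $\square$

**What this proves.** Let $Z$ be the group of elements of order dividing $p$ in the center of $P$. By (DS) for $P$, $e_SH^*(P)\ne0$. By Lemma 4.1 every $\rho\in R\setminus\mathfrak q_Z$ acts injectively on it. So $\operatorname{Ann}_R(e_SH^*(P))\subseteq\mathfrak q_Z$, and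
$$\dim e_SH^*(P)\ge\dim R/\mathfrak q_Z=\operatorname{rk}Z ,$$
the last equality as in the proof of the Corollary. For $Q_8$ this is already the answer.

**Where it stops.** If $E$ is not central in $P$, there is no multiplication homomorphism $P\times E\to P$, and the conclusion of Lemma 4.1 itself can fail. In $H^*(D_8)$ the class $x$ restricts to a nonzero, hence non-nilpotent, class on $E_1=\ker y$. But $xy=0$, because $xy$ is the class of the extension that defines $D_8$ and it dies on inflation. So $x^2\notin\mathfrak p_{E_1}$, and still $x^2$ kills $y\ne0$.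

**A second attempt.** One can drop nilpotent classes and use Quillen's description of $H^*(P)/\sqrt0$ through the rings $S(E^*)$. For $V=(\mathbb Z/2)^2$ this loses nothing. For $Q_8$ it loses everything: modulo nilpotents $H^*(Q_8)$ becomes $\mathbb F_2[\omega]$, on which $G$ acts trivially, and $S$ is gone. The reason is that all automorphisms of $Q_8$ fix its maximal elementary abelian subgroup $\{\pm1\}$ pointwise. Theorem 4 in Section 10 says exactly what survives.

The way out is to combine the two pictures. We localize at $\mathfrak q_E$, so that $P$ is replaced by $C_P(E)$. There $E$ *is* central, and Lemma 4.1 applies without discarding nilpotents. Automorphisms that move $E$ will be handled by Galois theory, as suggested by $V$; automorphisms that fix $E$ pointwise will be handled by (DS) for $C_P(E)$, as suggested by $Q_8$.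

## 5. Localizing at a maximal elementary abelian subgroup

Fix a maximal elementary abelian $E\le P$ and put $\mathfrak q=\mathfrak q_E$,
$$C=C_P(E),\quad N=N_P(E),\quad W=N/C,$$
$$\tilde N=\{a\in Aut(P):aE=E\},\quad A=\{a\in Aut(P):a|_E=1\},\quad \Gamma=\tilde N/A .$$
So $\Gamma$ acts faithfully on $E$, and $A$ is normal in $\tilde N$. Write $c_g(x)=gxg^{-1}$. Since $c_g\in\tilde N$ if and only if $g\in N$, and then $c_g\in A$ if and only if $g\in C$, conjugation embeds $W$ in $\Gamma$. Every $a\in\tilde N$ maps $C$ to itself. If $F\le C$ is elementary abelian, then so is $FE$, and by maximality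
$$\text{every elementary abelian } F\le C \text{ lies in } E. \tag{3}$$

*Examples.* For $V$: $E=C=V$, $A=1$, $\Gamma=GL_2(\mathbb F_2)$, $W=1$. For $Q_8$: $E=\{\pm1\}$, $C=Q_8$, $\tilde N=A=Aut(Q_8)$, $\Gamma=W=1$. For $D_8$ and $E=E_1$: $C=E$, $N=D_8$, and $Aut(D_8)$ has order $8$ and swaps $E_1,E_2$, so $\tilde N=Inn(D_8)$ has order $4$, $A=\{c_g:g\in E\}$ has order $2$, and $\Gamma=W$ has order $2$.

**Conventions.** For $a\in Aut(P)$ and $Q\le P$ let $a:H^*(Q)\to H^*(aQ)$ denote $((a|_Q)^{-1})^*$. These maps compose as the automorphisms do, and $c_g$ acts trivially on $H^*(Q)$ if $g\in Q$. For $Q\le Q'\le P$,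
$$a\operatorname{res}^{Q'}_Q=\operatorname{res}^{aQ'}_{aQ}a,\qquad a\operatorname{tr}_Q^{Q'}=\operatorname{tr}_{aQ}^{aQ'}a. \tag{4}$$
The ring $R$ acts on each $H^*(Q)$ through restriction. Restrictions are clearly $R$-linear; transfers are, by $\operatorname{tr}(\operatorname{res}(\rho)x)=\rho\operatorname{tr}(x)$; and the maps $a$ are, because $a(\rho|_Q)=(a\rho)|_{aQ}=\rho|_{aQ}$ for $\rho\in R$. So all of them pass to the localizations
$$h(Q)=H^*(Q)_{\mathfrak q}.$$

**Step 5.1 (which subgroups survive).** The purpose is to show that localization makes all subgroups invisible that do not see $E$ up to automorphisms: *if $Q\le P$ contains no translate of $E$, then $h(Q)=0$.*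

Let $F_1,\dots,F_m$ be the elementary abelian subgroups of $P$ that are not translates of $E$. Suppose $\mathfrak p_{F_j}\subseteq\mathfrak p_{aE}$ for some $a\in Aut(P)$. By (Q2), $aE$ is conjugate to a subgroup of $F_j$; by maximality it is conjugate to $F_j$ itself, so $F_j$ is a translate of $E$, a contradiction. As $\mathfrak p_{aE}$ is prime, it follows that $\bigcap_j\mathfrak p_{F_j}\not\subseteq\mathfrak p_{aE}$ for every $a$. (If $m=0$, the intersection is the whole ring.) By prime avoidance there is
$$\sigma\in\bigcap_j\mathfrak p_{F_j}\quad\text{lying in no }\mathfrak p_{aE},\ a\in Aut(P).$$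
Put $\rho=\prod_{g\in G}g\sigma\in R$. By (4), $g\sigma\in\mathfrak p_E$ if and only if $\sigma\in\mathfrak p_{g^{-1}E}$, which never happens; since $\mathfrak p_E$ is prime, $\rho\notin\mathfrak q$. On the other hand $\sigma$ is a factor of $\rho$, so $\rho\in\mathfrak p_{F_j}$ for all $j$.

If $Q$ contains no translate of $E$, all elementary abelian subgroups of $Q$ are among the $F_j$, so $\rho|_Q$ is nilpotent by (Q1). But $\rho$ acts invertibly on $h(Q)$. Hence $h(Q)=0$. $\square$

**Step 5.2 (the centralizer loses nothing).** The purpose is to be able to test nonvanishing in $h(C)$ before localization. By definition of $\mathfrak q$, each $\rho\in R\setminus\mathfrak q$ has nonzero image in $S(E^*)$, and $E$ is central in $C$. By Lemma 4.1 such a $\rho$ acts injectively on $H^*(C)$. So $H^*(C)\hookrightarrow h(C)$. Consequently, for any $R$-linear idempotent operator $e$ on $H^*(C)$,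
$$eH^*(C)\neq0\ \Longrightarrow\ e\,h(C)\ne0. \tag{5}$$

## 6. A field with a faithful action of $\Gamma$

For $P=V$, or any elementary abelian $P=E$, Theorem 1 is a piece of Galois theory. The group $G=GL(E)$ acts faithfully on the field $L=\operatorname{Frac}S(E^*)$. The space $\operatorname{Hom}_{\mathbb F_p}(P_S,L)$ is a nonzero $L$-vector space with a semilinear $G$-action, and averaging produces nonzero invariants in it, that is, a nonzero $G$-map $P_S\to L$. We now set this up for general $P$. The coefficients must act on $h(C)$, and $A$ must act trivially on them, so we cannot use $L$ directly.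

**Step 6.1 (the ring $B$).** Let
$$\Lambda=H^{ev}(C)_{\mathfrak q},\qquad L=S(E^*)_{\mathfrak q}.$$
By (EV), $\Lambda$ is a commutative finite $R_{\mathfrak q}$-algebra. The ring $S(E^*)$ is a domain, finite over $R/\mathfrak q$. Inverting the nonzero elements of $R/\mathfrak q$ gives a domain finite over a field, so $L$ is a field, the fraction field of $S(E^*)$. Restriction gives a map $\Lambda\to L$; let $\mathfrak n$ be its kernel. An element of $H^{ev}(C)$ that vanishes in $S(E^*)$ restricts to nilpotent classes on all elementary abelian subgroups of $C$ by (3), so it is nilpotent by (Q1). After localization, $\mathfrak n$ is nil, and since $\Lambda$ is Noetherian,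
$$\mathfrak n\ \text{is nilpotent}.$$
The group $\tilde N$ acts on $\Lambda$ and on $L$, compatibly, and $A$ acts trivially on $L$. Define
$$B=\Lambda^A,\qquad J=B\cap\mathfrak n,\qquad \kappa=B/J\subseteq L .$$
The ring $B$ contains the image of $R_{\mathfrak q}$ and is an $R_{\mathfrak q}$-submodule of the finite module $\Lambda$. So $\kappa$ is a domain finite over the field $\operatorname{Frac}(R/\mathfrak q)$, hence a field. As $J$ is nilpotent, every element of $B$ outside $J$ is a unit of $B$. Since $A$ is normal in $\tilde N$, $\tilde N$ preserves $B$ and $J$, and so $\Gamma=\tilde N/A$ acts on $B$, $J$ and $\kappa$. Note that $h(C)$ is a $B$-module, since $B\subseteq\Lambda\subseteq h(C)$.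

**Step 6.2 ($\Gamma$ acts faithfully on $\kappa$).** The purpose is to make Artin's independence of characters available. We must find enough elements of $L$ that come from $B$.

For $v\in E^*$ let $\lambda_v$ be the corresponding one-dimensional complex representation of $E$, via a fixed embedding $\mathbb Z/p\subset\mathbb C^\times$. Let $u_v\in S(E^*)$ be the image of the mod $p$ reduction of $c_1(\lambda_v)$. The map $v\mapsto u_v$ is injective, additive and equivariant. (For $p=2$, $u_v$ is the square of the degree-one class $v$; for $p$ odd the $u_v$ span the degree-two part of the polynomial ring.)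

As $E$ is central in $C$, the representation $\operatorname{Ind}_E^C\lambda_v$ restricts to $|C:E|$ copies of $\lambda_v$ on $E$. So its top Chern class $b_v\in H^{ev}(C)$ maps to $u_v^{|C:E|}$ in $S(E^*)$. For $a\in A$ the element $ab_v-b_v$ lies in $\mathfrak n$, because $A$ acts trivially on $L$. Choose $m$ with $\mathfrak n^{p^m}=0$. In the commutative ring $\Lambda$ of characteristic $p$,
$$a(b_v^{p^m})-b_v^{p^m}=(ab_v-b_v)^{p^m}=0 .$$
This holds for all $a\in A$ and $v\in E^*$, so $b_v^{p^m}\in B$, and $u_v^q\in\kappa$ with $q=p^m|C:E|$, a power of $p$.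

Since $q$ is a power of $p$ and $L$ is a field, $u_v^q=u_{v'}^q$ implies $(u_v-u_{v'})^q=0$, hence $v=v'$. The map $v\mapsto u_v^q$ is $\Gamma$-equivariant. So if $\gamma\in\Gamma$ acts trivially on $\kappa$, it acts trivially on $E^*$, hence on $E$, and $\gamma=1$. $\square$

**Lemma 6.3 (semilinear lemma).** *Let $Y\neq0$ be a $B$-module with an additive $\Gamma$-action satisfying $\gamma(by)=\gamma(b)\gamma(y)$. Then $Y^\Gamma\ne0$.*

**Proof.** Let $Y_0=\{y\in Y:Jy=0\}$. It is nonzero: as $J$ is nilpotent, there is a largest $k$ with $J^kY\neq0$, and $J^kY\subseteq Y_0$. It is $\Gamma$-stable, since $j\,\gamma(y)=\gamma(\gamma^{-1}(j)y)=0$ for $j\in J$. It is a vector space over $\kappa=B/J$.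

Let $0\neq y\in Y_0$. Suppose $\sum_{\gamma\in\Gamma}\gamma(by)=\sum_\gamma\gamma(b)\gamma(y)=0$ for all $b\in\kappa$. For any $\kappa$-linear functional $\ell:Y_0\to\kappa$ we get $\sum_\gamma\ell(\gamma(y))\,\gamma(b)=0$ for all $b\in\kappa$. By Step 6.2 the characters $\gamma:\kappa^\times\to\kappa^\times$ are distinct, and by Artin they are linearly independent over $\kappa$. So $\ell(\gamma(y))=0$ for all $\ell$ and all $\gamma$. Hence $y=0$, a contradiction. So some $\sum_\gamma\gamma(by)$ is nonzero, and it lies in $Y^\Gamma$. $\square$

**Step 6.4 (an element of trace one).** The purpose is to write $N$-invariant elements of $h(C)$ as sums over $W$; this will be used to invert a transfer. *There is $t\in B$ with $\sum_{w\in W}w(t)=1$. Hence every $v\in h(C)^N$ equals $\sum_{w\in W}w(tv)$.* (Since $C$ acts trivially on $h(C)$, $N$ acts through $W$.)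

By Artin independence for $W\le\Gamma$ acting on $\kappa$, there is $t_0\in B$ such that $u=\sum_ww(t_0)$ has nonzero image in $\kappa$. Then $u$ is a $W$-invariant unit of $B$, and $t=u^{-1}t_0$ satisfies $\sum_ww(t)=u^{-1}\sum_ww(t_0)=1$. For $v\in h(C)^N$ we get $\sum_ww(tv)=\sum_ww(t)\,v=v$. $\square$

## 7. Restricting to all translates of $C$ at once

We compare $h(P)$ with a module coinduced from $\tilde N$. Let $\mathcal M$ be the set of functions $f:Aut(P)\to h(C)$ with
$$f(na)=n\,f(a)\ (n\in\tilde N),\qquad f(\iota a)=f(a)\ (\iota\in Inn(P)),$$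
and let $b\in Aut(P)$ act by $(bf)(a)=f(ab)$. For $\iota\in Inn(P)$ we have $f(a\iota)=f(a\iota a^{-1}\cdot a)=f(a)$, so $Inn(P)$ acts trivially and $\mathcal M$ is an $\mathbb F_p[G]$-module.

**Step 7.1 (coordinates on $\mathcal M$).** Let $a_1,\dots,a_m$ represent the cosets $\tilde N\,Inn(P)\backslash Aut(P)$. The map $f\mapsto(f(a_i))_i$ is a bijection $\mathcal M\to\prod_ih(C)^N$.

For $g\in N$ the automorphism $c_g$ lies in both $\tilde N$ and $Inn(P)$, so $c_gf(a)=f(c_ga)=f(a)$; thus values of $f$ lie in $h(C)^N$. Conversely, given $v_i\in h(C)^N$, set $f(n\iota a_i)=nv_i$. If $n\iota=n'\iota'$, then $n'^{-1}n=\iota'\iota^{-1}$ lies in $\tilde N\cap Inn(P)=\{c_g:g\in N\}$ and fixes $v_i$, so $f$ is well defined. The first condition is clear, and the second follows from $\iota'n\iota a_i=n(n^{-1}\iota'n)\iota a_i$.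

Define
$$\theta:h(P)\to\mathcal M,\qquad\theta(x)(a)=\operatorname{res}^P_C(ax).$$
By (4), $\operatorname{res}_C(nax)=n\operatorname{res}_C(ax)$ for $n\in\tilde N$, as $nC=C$; and $\iota$ acts trivially on $h(P)$. So $\theta(x)\in\mathcal M$. Since $\theta(bx)(a)=\operatorname{res}_C(abx)=(b\,\theta(x))(a)$, $\theta$ is a $G$-map.

**Step 7.2 ($\theta$ is surjective).** The purpose is to be able to lift maps from a projective module along $\theta$. Let $i$ and $v\in h(C)^N$ be given. We construct $x\in h(P)$ such that $\theta(x)$ has coordinate $v$ at $a_i$ and $0$ elsewhere. Take $t$ as in Step 6.4 and put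
$$y=tv\in h(C),\qquad x=a_i^{-1}\operatorname{tr}_C^P(y).$$
With $a=a_ja_i^{-1}$, formula (4) and the double coset formula give
$$\theta(x)(a_j)=\operatorname{res}^P_C\operatorname{tr}^P_{aC}(ay)=\sum_{g\in C\backslash P/aC}\operatorname{tr}^C_{C\cap{}^g(aC)}\operatorname{res}^{{}^g(aC)}_{C\cap{}^g(aC)}(c_g\,a\,y). \tag{6}$$
The summand for $g$ factors through $h(C\cap{}^g(aC))$. By Step 5.1 it vanishes unless $C\cap{}^g(aC)$ contains a translate $E''$ of $E$. Suppose it does. Then $E''\le C_P(E)$, so $E''\le E$ by (3), and $E''=E$ by ranks. Also ${}^g(aC)=C_P(c_gaE)$, and $c_gaE$ is maximal elementary abelian, so by the same argument $E''=c_gaE$. Therefore $c_gaE=E$, that is, $c_ga\in\tilde N$, and $a\in Inn(P)\tilde N=\tilde N\,Inn(P)$. As $a_j=aa_i$, the elements $a_i$ and $a_j$ represent the same coset, so $i=j$.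

This shows $\theta(x)(a_j)=0$ for $j\ne i$. For $j=i$ we have $a=1$, and the surviving $g$ satisfy ${}^gE=E$, i.e. $g\in N$. They run over $C\backslash N/C=N/C=W$, and for them $C\cap{}^gC=C$. So (6) becomes $\sum_{w\in W}w(tv)=v$. Adding such elements $x$ over all $i$ gives every element of $\mathcal M$. $\square$

**Step 7.3 (reduction to $A$).** By (1), and since $e_S$ is $R$-linear, $\operatorname{Hom}_G(P_S,h(P))\cong e_Sh(P)=(e_SH^*(P))_{\mathfrak q}$. View $P_S$ also as an $Aut(P)$-module. We show:
$$\operatorname{Hom}_A(P_S,h(C))\ne0\ \Longrightarrow\ (e_SH^*(P))_{\mathfrak q}\neq0. \tag{7}$$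

Let $X=\operatorname{Hom}_A(P_S,h(C))$. It is a $B$-module by $(b\varphi)(x)=b\,\varphi(x)$; this is again $A$-equivariant because $A$ fixes $b$. The group $\tilde N$ acts by $(n\varphi)(x)=n\varphi(n^{-1}x)$; this preserves $X$ because $A$ is normal in $\tilde N$, and $A$ acts trivially. So $\Gamma$ acts on $X$, and $n(b\varphi)=n(b)\,(n\varphi)$. If $X\ne0$, Lemma 6.3 gives
$$0\neq\varphi\in X^\Gamma=\operatorname{Hom}_{\tilde N}(P_S,h(C)).$$
For $x\in P_S$ define $\Phi(x):Aut(P)\to h(C)$ by $\Phi(x)(a)=\varphi(ax)$. It lies in $\mathcal M$: $\Phi(x)(na)=n\varphi(ax)$ by $\tilde N$-equivariance, and $\Phi(x)(\iota a)=\varphi(\iota ax)=\varphi(ax)$ because $Inn(P)$ acts trivially on $P_S$. Also $\Phi(bx)(a)=\varphi(abx)=(b\,\Phi(x))(a)$. So $\Phi:P_S\to\mathcal M$ is a $G$-map, nonzero since $\Phi(x)(1)=\varphi(x)$. As $P_S$ is projective and $\theta$ is surjective, $\Phi$ lifts to a $G$-map $P_S\to h(P)$, which is nonzero. $\square$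

## 8. Automorphisms that fix $E$ pointwise

It remains to show $\operatorname{Hom}_A(P_S,h(C))\ne0$. Let $I=I_E$ be the image of $A$ in $G=Out(P)$. The kernel of $A\to I$ is $A\cap Inn(P)=\{c_g:g\in C\}$, which acts on $C$ by inner automorphisms of $C$. So restriction to $C$ induces a homomorphism
$$\psi:I\to Out(C),$$
and $A$ acts on $H^*(C)$ and on $h(C)$ through $\psi$. There is a danger here: a nontrivial element of $\ker\psi$ of order prime to $p$ would act trivially on $H^*(C)$ and nontrivially on some simple modules. Two textbook theorems from Gorenstein, *Finite Groups*, exclude it.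

* **(Th)** Thompson's $A\times B$ lemma (5.3.4): if $X\times Y$ is a group of automorphisms of a $p$-group $P$, with $X$ a $p'$-group, $Y$ a $p$-group, and $X$ trivial on $C_P(Y)$, then $X=1$.
* **($\Omega$)** (5.3.10): for $p$ odd, a $p'$-automorphism of a $p$-group $C$ that is trivial on $\Omega_1(C)$, the subgroup generated by the elements of order $p$, is trivial.

The oddness matters in ($\Omega$): an automorphism of order $3$ of $Q_8$ is trivial on $\Omega_1(Q_8)=\{\pm1\}$.

**Step 8.1 ($\ker\psi$ is a $p$-group).** Take a class in $\ker\psi$ of order prime to $p$, represented by $a\in A$. We show that the class is trivial. By definition of $\psi$, $a|_C=c_g|_C$ with $g\in C$. Replace $a$ by $c_g^{-1}a\in A$, which has the same class; now $a|_C=1$. Write the order of $a$ as $p^sk$ with $p\nmid k$. The order of the class divides $p^sk$ and is prime to $p$, so it divides $k$. Choose $l$ with $l\equiv1\bmod k$ and $l\equiv0\bmod p^s$. Then $a^l$ has the same class, has $p'$-order, and is trivial on $C$. Replace $a$ by $a^l$.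

For $e\in E$ we have $ac_ea^{-1}=c_{a(e)}=c_e$. So $\langle a\rangle$ commutes with the $p$-group $c(E)=\{c_e:e\in E\}$, and by coprimality $\langle a\rangle\times c(E)$ is a group of automorphisms of $P$. Moreover $\langle a\rangle$ is trivial on $C_P(c(E))=C_P(E)=C$. By (Th), $a=1$. So $\ker\psi$ has no nontrivial element of $p'$-order. $\square$

**Step 8.2 (for $p$ odd, $\psi(I)$ and $I$ are $p$-groups).** An element of $p'$-order of $\psi(I)$ is represented by an automorphism of $C$ that is trivial on $E$. Passing to a power as in Step 8.1, we may take it to have $p'$-order. By (3), $E=\Omega_1(C)$, so by ($\Omega$) the automorphism is trivial. Hence $\psi(I)$ is a $p$-group, and by Step 8.1 so is $I$. $\square$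

## 9. Simple modules in $H^*(C)$ and the end of the proof

For $p$ odd we shall need nothing more. For $p=2$ we need (DS).

**Derivation of (DS) from the Segal conjecture.** For $C=1$ the claim is trivial, by $H^0$. Let $C\neq1$. By Carlsson and Lewis–May–McClure, the ring $\{BC,BC\}$ of stable self-maps of $BC$ is a free $\mathbb Z_p$-module. A basis is given by the classes $[Q,\varphi]$, meaning the transfer to $BQ$ followed by $B\varphi$, where $(Q,\varphi)$ runs over conjugacy classes of pairs with $Q\le C$ and $1\neq\varphi:Q\to C$ a homomorphism.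

First we find $\mathbb Z_p[Out(C)]$ in this ring. By the double coset formula, $[Q,\varphi][Q',\varphi']$ is a sum of terms $[D,\varphi c_x\varphi'|_D]$, where $D\le Q'$ is the preimage under $\varphi'$ of a conjugate of $Q$ (terms with trivial homomorphism are zero). Suppose such a term has $D=C$ and its homomorphism is an automorphism of $C$. Then $Q'=C$, and $\varphi'$ is injective, so it is an automorphism. The conjugate of $Q$ then contains $\varphi'(C)=C$, so $Q=C$, and $\varphi$ is an automorphism. Hence the basis elements $[Q,\varphi]$ with $Q\ne C$ or $\varphi\notin Aut(C)$ span a two-sided ideal, with quotient ring $\mathbb Z_p[Out(C)]$. The ring map $\mathbb Z_p[Out(C)]\to\{BC,BC\}$, $\alpha\mapsto[C,\alpha]$, splits the quotient map; in particular it is injective.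

Now let $T$ be a simple $\mathbb F_p[Out(C)]$-module. The map $g\mapsto g^{-1}$ extends to an anti-automorphism of $\mathbb F_p[Out(C)]$; let $\hat e\in\mathbb Z_p[Out(C)]$ be an idempotent lifting the image of $e_T$ under it, and let $f\neq0$ be the image of $\hat e$ in $\{BC,BC\}$. The map $[C,\alpha]$ induces $\alpha^*$ on cohomology, which is the action of $\alpha^{-1}$ in our convention. So $f^*$ acts on $\tilde H^*(BC;\mathbb F_p)$ as $e_T$.

Suppose this action is $0$. The idempotent $f$ splits off a stable summand $X=f\,\Sigma^\infty BC$ with $H^*(X;\mathbb F_p)=0$, hence $H_*(X;\mathbb F_p)=0$. So $p$ is invertible on $H_*(X;\mathbb Z)$. But the $p$-power $|C|$ annihilates $\tilde H_*(BC;\mathbb Z)$ and therefore its summand $H_*(X;\mathbb Z)$. So $H_*(X;\mathbb Z)=0$. As $X$ is bounded below, it is contractible, and $f$, which factors through $X$, is $0$. This is a contradiction. Hence $e_TH^*(C)\neq0$, and by (2) $T$ is a composition factor. $\square$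

**Proof of Theorem 1.** By (7) we must show $\operatorname{Hom}_A(P_S,h(C))\ne0$.

**Step 9.1 (passing to a simple $I$-module).** The module $P_S|_I$ is a nonzero projective $\mathbb F_p[I]$-module, since $\mathbb F_p[G]$ is free over $\mathbb F_p[I]$. So it has a direct summand $P_T=\mathbb F_p[I]e_T$ with $T$ a simple $\mathbb F_p[I]$-module. Thus $\operatorname{Hom}_A(P_S,h(C))=\operatorname{Hom}_I(P_S,h(C))$ has the direct summand $\operatorname{Hom}_I(P_T,h(C))\cong e_Th(C)$. The operator $e_T$ on $H^*(C)$ is $R$-linear, so by (5) it suffices that $e_TH^*(C)\ne0$. By (2) this says that $T$ is a composition factor of $H^*(C)$ as an $I$-module.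

**Step 9.2 ($T$ occurs in $H^*(C)$).** By Step 8.1, $\ker\psi$ is a normal $p$-subgroup of $I$. A normal $p$-subgroup acts trivially on every simple module in characteristic $p$, because its fixed vectors form a nonzero submodule. So $T$ is a simple $\mathbb F_p[\psi(I)]$-module.

If $p$ is odd, $\psi(I)$ is a $p$-group by Step 8.2, so $T$ is trivial, and it occurs in $H^0(C)=\mathbb F_p$.

In general, let $T'$ be a simple quotient of $\operatorname{Ind}_{\psi(I)}^{Out(C)}T$. By Frobenius reciprocity $\operatorname{Hom}_{\psi(I)}(T,T')\cong\operatorname{Hom}_{Out(C)}(\operatorname{Ind}T,T')\neq0$, so $T$ embeds in $T'|_{\psi(I)}$. By (DS), $T'$ is a composition factor of $H^*(C)$ over $Out(C)$. Hence $T$ is a composition factor of $H^*(C)$ over $\psi(I)$. This proves Theorem 1, and with it Conjecture A. $\square$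

For $Q_8$ the proof reads: $C=P$, $\Gamma=1$, $I=G$, $\psi$ is the identity, and $S$ is found in $H^1(Q_8)$. For $V$: $A=1$, $T$ is trivial, and all the work is done by Lemma 6.3.

## 10. Full support, arbitrary actions, and reduced cohomology

The following results are not needed for Conjecture A.

**Theorem 2 (full support).** *$\operatorname{Supp}_Re_SH^*(P)=\operatorname{Spec}R$; equivalently, $\operatorname{Ann}_R(e_SH^*(P))$ is nilpotent. In particular the multiplicity series $\sum_n[H^n(P):S]\,t^n$ has a pole of order exactly $\operatorname{rk}(P)$ at $t=1$.*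

**Proof.** By (Q1) the intersection of all $\mathfrak q_E$ is the nilradical of $R$, and since $\mathfrak q_F\supseteq\mathfrak q_E$ for $F\le E$, it suffices to intersect over maximal $E$. A minimal prime of $R$ contains this finite intersection, so it contains some $\mathfrak q_E$ with $E$ maximal, and equals it. By Theorem 1 all $\mathfrak q_E$ with $E$ maximal are in the support, which is closed under specialization, so the support is everything. As the support is the set of primes containing the annihilator, this means that the annihilator lies in the nilradical, which is nilpotent because $R$ is Noetherian. Finally, (1) and exactness give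
$$\dim_{\mathbb F_p}e_SH^n(P)=[H^n(P):S]\cdot\dim_{\mathbb F_p}\operatorname{End}(S),$$
and by Hilbert–Serre the order of the pole at $t=1$ of $\sum_n\dim e_SH^n(P)\,t^n$ is the Krull dimension, which is $\operatorname{rk}(P)$. $\square$

For $Q_8$ and $V$ and the two-dimensional $S$, Section 1 gives the series $(t+t^2)/(1-t^4)$ and $(t+t^2)/((1-t^2)(1-t^3))$.

**Theorem 3 (arbitrary actions).** *Let a finite group $\Delta$ act on $H^*(P)$ via a homomorphism $\Delta\to Out(P)$ with kernel $K$. The following are equivalent: (a) $K$ is a $p$-group; (b) $e_TH^*(P)\neq0$ for all simple $\mathbb F_p[\Delta]$-modules $T$; (c) $e_TH^*(P)$ has full support over $R$, hence dimension $\operatorname{rk}(P)$, for all such $T$.*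

**Proof.** (a)$\Rightarrow$(c): $T$ is trivial on the normal $p$-subgroup $K$. As in Step 9.2, $T$ embeds in the restriction to $\Delta/K\le Out(P)$ of some simple $\mathbb F_p[Out(P)]$-module $S$. Let $E$ be maximal elementary abelian. By Theorem 1 and (2), $S$ is a subquotient of $H^*(P)_{\mathfrak q_E}$; hence so is $T$, as a $\Delta$-module. By (2) for $\Delta$, $(e_TH^*(P))_{\mathfrak q_E}=e_T\bigl(H^*(P)_{\mathfrak q_E}\bigr)\neq0$. Conclude as in Theorem 2; full support gives dimension $\dim R=\operatorname{rk}(P)$.

(c)$\Rightarrow$(b) is clear. (b)$\Rightarrow$(a): $K$ acts trivially on $H^*(P)$. By (b) and (2) every simple $T$ is a composition factor of $H^*(P)$, so $K$ acts trivially on every simple $\mathbb F_p[\Delta]$-module. The common kernel of the simple modules is $O_p(\Delta)$, the largest normal $p$-subgroup. So $K\le O_p(\Delta)$. $\square$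

**Theorem 4 (modulo nilpotents).** *Let $\mathfrak N$ be the nilradical of $H^*(P)$, and $E$ a maximal elementary abelian subgroup. Then $\mathfrak q_E\in\operatorname{Supp}_Re_S(H^*(P)/\mathfrak N)$ if and only if $\operatorname{Hom}_{I_E}(P_S,\mathbb F_p)\ne0$. Consequently, for $p$ odd, $e_S(H^*(P)/\mathfrak N)$ has full support, and $\dim e_S(H^*(P)/\mathfrak N)=\operatorname{rk}(P)$ for all $(P,S)$. For $p=2$ this can fail.*

**Proof.** Keep the notation of Sections 5–8. Let $\bar h(C)\subseteq L$ be the image of $h(C)$, and define $\bar{\mathcal M}$ like $\mathcal M$, with $\bar h(C)$ in place of $h(C)$. As in Step 7.1, $\bar{\mathcal M}\cong\prod_i\bar h(C)^N$.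

**Step 10.1 (the induced map $\bar\theta:h(P)\to\bar{\mathcal M}$ is onto).** By Step 7.2 it is enough that $\mathcal M\to\bar{\mathcal M}$ is onto, that is, that $h(C)^N\to\bar h(C)^N$ is onto. Given $\bar v\in\bar h(C)^N$, let $y\in h(C)$ be a lift of $t\bar v$, with $t$ as in Step 6.4. Then $\sum_{w\in W}w(y)$ lies in $h(C)^N$ and lifts $\sum_ww(t\bar v)=\bar v$.

**Step 10.2 (the kernel of $\bar\theta$ is $\mathfrak N_{\mathfrak q}$).** By (Q1), $H^*(P)/\mathfrak N$ embeds in $\prod_FH^*(F)/\sqrt0$, with $F$ running over the elementary abelian subgroups of $P$. (For $p$ odd, the odd part of $H^*(P)$ is contained in $\mathfrak N$ and maps to $0$, so this is a statement about $H^{ev}(P)$.) Localize at $\mathfrak q$. If $F$ is not a translate of $E$, then $F$ contains no translate of $E$, because translates are maximal; so the factor at $F$ vanishes by Step 5.1. The component of $x$ at $F=a^{-1}E$ is $a^{-1}$ applied to the image of $\operatorname{res}_E(ax)$ in $L$, that is, to $\bar\theta(x)(a)$. So $x\in h(P)$ goes to zero in all factors if and only if $\bar\theta(x)=0$. Hence $(H^*(P)/\mathfrak N)_{\mathfrak q}\cong\bar{\mathcal M}$.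

**Step 10.3 (the criterion).** We have
$$e_S\bar{\mathcal M}\cong\operatorname{Hom}_G(P_S,\bar{\mathcal M})\cong\operatorname{Hom}_{\tilde N}(P_S,\bar h(C))=\operatorname{Hom}_A(P_S,\bar h(C))^\Gamma .$$
The second isomorphism sends $\Phi$ to $x\mapsto\Phi(x)(1)$. This is $\tilde N$-equivariant, since $\Phi(nx)(1)=\Phi(x)(n)=n\,\Phi(x)(1)$, and the inverse is $\varphi\mapsto(x\mapsto(a\mapsto\varphi(ax)))$ as in Step 7.3. By Lemma 6.3, applied to the $B$-module $\operatorname{Hom}_A(P_S,\bar h(C))$, the right-hand side is nonzero if and only if $\operatorname{Hom}_A(P_S,\bar h(C))\neq0$. Since $A$ acts trivially on $\bar h(C)\subseteq L$, the latter is $\operatorname{Hom}_{I_E}(P_S,\mathbb F_p)\otimes\bar h(C)$, and $\bar h(C)\ne0$. This proves the criterion.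

**Step 10.4 ($p$ odd).** By Step 8.2, $I_E$ is a $p$-group. So $P_S|_{I_E}$ is a nonzero free module, and $\operatorname{Hom}_{I_E}(P_S,\mathbb F_p)\ne0$ for every maximal $E$. Conclude as in Theorem 2.

**Step 10.5 (failure for $p=2$).** Let $P=Q_8$, $E=Z(Q_8)$, so $I_E=G\cong S_3$. The two-dimensional simple module $S$ is projective, so $P_S=S$ and $\operatorname{Hom}_G(P_S,\mathbb F_2)=\operatorname{Hom}_G(S,\mathbb F_2)=0$. Hence $e_S(H^*(Q_8)/\mathfrak N)_{\mathfrak q_E}=0$. The localization map is injective here, because $H^*(Q_8)/\mathfrak N$ embeds in the domain $S(E^*)$. So $e_S(H^*(Q_8)/\mathfrak N)=0$, in agreement with Section 1, although $\dim e_SH^*(Q_8)=1$. $\square$
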